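# Mutually repelling particles on a line: equilibrium forces equal gaps

## Alternating gaps $1,2,1,2,\dots$

Put particles on the real line at the points
$$\dots,\,-3,\,-2,\,0,\,1,\,3,\,4,\,6,\,7,\,\dots$$
so that the gaps alternate between $1$ and $2$, and let two particles at distance $d$ repel each other with force $d^{-2}$. Is the particle at $0$ at rest?

Its neighbors to the right are at distances $1,3,4,6,7,9,\dots$ and push it left. Its neighbors to the left are at distances $2,3,5,6,8,9,\dots$ and push it right. The multiples of $3$ occur on both sides and cancel. What remains is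
$$(\text{push from the left})-(\text{push from the right})=\sum_{j\ge0}\left(\frac1{(3j+2)^2}-\frac1{(3j+1)^2}\right),$$
and every term is negative, the first one being $\frac14-1=-\frac34$. So the particle is driven to the left, into the larger gap. With gaps $a,b,a,b,\dots$ and any decreasing force $F$ (with convergent sums) the same cancellation gives $\sum_{j\ge0}\bigl(F(j(a+b)+b)-F(j(a+b)+a)\bigr)$, which vanishes only for $a=b$ if $F$ is strictly decreasing.

One might hope that balance at a single particle already forces its two adjacent gaps to be equal. It does not. Take four particles at $-1,\ 0,\ \frac54,\ \frac53$ with force $d^{-2}$. The particle at $0$ feels $1$ from the left and $\frac{16}{25}+\frac{9}{25}=1$ from the right, so it is balanced between gaps $1$ and $\frac54$. A far particle can make up for a near one. If equal spacing is forced at all, it is because all particles are balanced at once.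

So here is the question, taken from Agelos Georgakopoulos and Mihail N. Kolountzakis, "On particles in equilibrium on the real line", arXiv:1604.01649 (2016): if infinitely many mutually repelling particles on a line are all at rest, must all the gaps be equal?

## Equilibria, and what will be proved

Write $\mathbb R_+=(0,\infty)$. Throughout, $F:\mathbb R_+\to\mathbb R_+$ is strictly decreasing. It need not be continuous, and it may or may not blow up at $0$.

**Definition 1.** A *configuration* is a strictly increasing bi-infinite sequence $(x_n)_{n\in\mathbb Z}$ of reals. Put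
$$d_n=x_{n+1}-x_n,\qquad L_n=\sum_{m<n}F(x_n-x_m),\qquad R_n=\sum_{m>n}F(x_m-x_n).$$
The configuration is in *equilibrium* if for all $n$ the sums $L_n,R_n$ are finite and equal. For $f\in\mathbb R$, it is an *$f$-equilibrium* if all $L_n,R_n$ are finite and $L_n-R_n=f$ for all $n$.

Here $L_n$ is the push to the right exerted by the particles on the left. An $f$-equilibrium is a system at rest in a constant external field that pushes every particle with force $-f$; equilibrium is the case $f=0$. For example, with $F(d)=2^{-d}$ the integers have $L_n=R_n=\sum_{k\ge1}2^{-k}=1$, so they form a $0$-equilibrium.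

**Theorem A.** If $(x_n)$ is in equilibrium, then $d_n$ is constant. More precisely, if $\int_1^\infty F<\infty$, the equilibria are exactly the arithmetic progressions; if $\int_1^\infty F=\infty$, there is no equilibrium configuration.

**Theorem B.** If all $L_n,R_n$ are finite and $L_n-R_n=f$ for all $n$, with a constant $f\in\mathbb R$, then $f=0$ and $d_n$ is constant.

In particular, for the Coulomb force $F(d)=d^{-2}$ the equilibria are exactly the arithmetic progressions. For $F(d)=d^{-s}$ the same holds for all $s>1$, and there are no equilibria for $0<s\le1$.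

**Remark C.** "Strictly" cannot be dropped. Let $F(d)=2^{-k}$ for $d\in(k-\frac12,k+\frac12]$, $k=0,1,2,\dots$, restricted to $d>0$, and let $x_n=n+\theta_n$ with arbitrary $|\theta_n|<\frac14$. Then $x_{n+k}-x_n$ lies in $(k-\frac12,k+\frac12)$ for $k\ge 1$, so $F(x_{n+k}-x_n)=2^{-k}$ for all $n$. Every particle feels $\sum_{k\ge1}2^{-k}=1$ from each side, and the gaps are essentially arbitrary.

Three simple facts will be used throughout.

First, *in an $f$-equilibrium $x_n\to\pm\infty$ as $n\to\pm\infty$, and $F(y)\to0$ as $y\to\infty$.* If $x_n$ increased to a finite $X$ as $n\to\infty$, then $R_0\ge\sum_{m>0}F(X-x_0)=\infty$; the left side is similar. So $x_m-x_0\to\infty$ as $m\to\infty$, while $F(x_m-x_0)\to0$ because $R_0<\infty$. As $F$ is monotone, $F\to0$ at infinity.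

Second, *comparison of sums with integrals.* For $D,t>0$, since $F$ is decreasing,
$$\frac1t\int_D^\infty F\ \le\ \sum_{j\ge0}F(D+jt)\ \le\ F(D)+\frac1t\int_D^\infty F. \tag{1}$$
Since $F$ is bounded on compact subintervals of $(0,\infty)$, the sum is finite exactly when $\int_1^\infty F<\infty$.

Third, *reflection.* Put $x'_n=-x_{-n}$. Then $L'_n=R_{-n}$, $R'_n=L_{-n}$ and $d'_n=d_{-n-1}$. So an $f$-equilibrium is turned into a $(-f)$-equilibrium, and any statement about $n\to+\infty$ yields one about $n\to-\infty$.

## Comparing neighboring particles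

The forces on particles $N$ and $N+1$ are the same. We subtract these two balance equations term by term.

**Definition 2.** For $m<k$ the *current* from $m$ to $k$ is
$$i(m,k)=F(x_k-x_m)-F(x_{k+1}-x_{m+1}).$$

The pair $(m,k)$ is compared with the pair shifted by one. In particular $i(n,n+1)=F(d_n)-F(d_{n+1})$. For alternating gaps $d_{2j}=a$, $d_{2j+1}=b$ we get $i(0,1)=F(a)-F(b)$, then $i(0,2)=F(a+b)-F(a+b)=0$, then $i(0,3)=F(2a+b)-F(a+2b)$.

**Lemma 1.** For $m<k$:
$$\operatorname{sgn} i(m,k)=\operatorname{sgn}(d_k-d_m), \tag{2}$$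
$$|i(m,k)|\le F(\min(d_m,d_k)), \tag{3}$$
$$|i(m,k)|\le F(x_k-x_{m+1})-F(x_{k+1}-x_m)\quad\text{if }k\ge m+2. \tag{4}$$

*Proof.* We have $(x_{k+1}-x_{m+1})-(x_k-x_m)=d_k-d_m$, and $F$ is strictly decreasing; this gives (2). Since $k\ge m+1$, $x_k-x_m\ge d_m$ and $x_{k+1}-x_{m+1}\ge d_k$. So $i(m,k)$ is a difference of two positive numbers, both at most $F(\min(d_m,d_k))$; this gives (3). Finally both distances $x_k-x_m$ and $x_{k+1}-x_{m+1}$ lie in $[x_k-x_{m+1},\,x_{k+1}-x_m]$, whose left end is positive if $k\ge m+2$, and $F$ is monotone; this gives (4). $\square$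

Think of the integers as nodes of a network, with a wire between any two nodes. The number $d_n$ is the potential at $n$, and by (2) current flows from smaller to larger gaps. (The relation between current and potential difference is not linear, but only the sign matters for now.)

**Lemma 2 (node law).** In an $f$-equilibrium, for every $N$,
$$\sum_{m<N}i(m,N)=\sum_{k>N}i(N,k), \tag{5}$$
and both series converge absolutely.

*Proof.* With $r=N-m$, the left side is $\sum_{r\ge1}\bigl(F(x_N-x_{N-r})-F(x_{N+1}-x_{N+1-r})\bigr)=L_N-L_{N+1}$. With $r=k-N$, the right side is $\sum_{r\ge1}\bigl(F(x_{N+r}-x_N)-F(x_{N+1+r}-x_{N+1})\bigr)=R_N-R_{N+1}$. Each is a difference of convergent series of positive terms, hence absolutely convergent. As $L_N-R_N=f=L_{N+1}-R_{N+1}$, they agree. $\square$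

So what flows into node $N$ from the left flows out to the right. The first thing to try is a maximum principle, and it works whenever it can be applied.

**Proposition 3.** If an $f$-equilibrium attains $\sup_n d_n$ or $\inf_n d_n$, then $d_n$ is constant.

*Proof.* Let $d_N$ be the maximum. By (2), $i(N,k)\le0$ for $k>N$ and $i(m,N)\ge0$ for $m<N$. So in (5) the left side is $\ge0$ and the right side is $\le0$; all terms vanish, and by (2) every gap equals $d_N$. For a minimum all signs are reversed. $\square$

This settles periodic gap sequences, such as the alternating one. But nothing guarantees that an extremum is attained. Consider the gaps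
$$d_n=\frac32+\frac{n}{2(1+|n|)}, \tag{6}$$
which increase strictly from $1$ (as $n\to-\infty$) to $2$ (as $n\to\infty$) and attain neither value. By (2) every current is positive, and (5) equates two sums of positive numbers at every node. No single node yields a contradiction. We have to look at many nodes together.

## The current through a cut

Cut $\mathbb Z$ between $N$ and $N+1$ and add all the currents across:
$$J_N=\sum_{m\le N<k}i(m,k).$$
Group the pairs by $r=k-m$, and put $g_r(n)=F(x_{n+r}-x_n)$, so that $i(m,m+r)=g_r(m)-g_r(m+1)$. The pairs with difference $r$ that cross the cut have $m=N-r+1,\dots,N$, and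
$$\sum_{m=N-r+1}^{N}\bigl(g_r(m)-g_r(m+1)\bigr)=g_r(N-r+1)-g_r(N+1)=F(x_{N+1}-x_{N+1-r})-F(x_{N+1+r}-x_{N+1}). \tag{7}$$
The sum over $r\ge1$ is $L_{N+1}-R_{N+1}=f$. This disposes of increasing gaps such as (6) when $f=0$: all terms are positive, so the order of summation is irrelevant, and a sum of positive numbers would be $0$.

For general gaps two things are missing. Interchange the values $d_0=\frac32$ and $d_1=\frac74$ in (6). Then still no extremum is attained, but now $i(0,1)<0$ while $i(-1,2)>0$, so that $J_0=0$ is no longer contradictory by signs alone. Moreover the terms now have both signs, and we have to know that the double sum converges absolutely, since we want to split it in other ways. The crude bound $|i(m,k)|\le F(x_k-x_m)+F(x_{k+1}-x_{m+1})$ does not help: for $x_n=n$ and $F(d)=d^{-2}$ there are $r$ crossing pairs with difference $r$, and $\sum_r r\cdot r^{-2}=\infty$. One has to use that $i(m,k)$ is a difference. Grouping by $k-m$ telescopes only without absolute values. The bound (4) telescopes in a different direction: move $m$ to the left and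 $k$ to the right at the same time. We do this at once for the currents inside an arbitrary set $S$ of nodes.

For $S\subset\mathbb Z$ and $N\in\mathbb Z$ let
$$\Sigma_N(S)=\sum_{m\le N<k;\ m,k\in S}|i(m,k)|.$$
Let $p_0>p_1>\cdots$ be the elements of $S$ that are $\le N$, and $q_0<q_1<\cdots$ those that are $>N$. Either list may be finite; if one is empty, $\Sigma_N(S)=0$. A sum over $a$ or $b$ below runs over the indices that exist.

**Lemma 4 (diagonals).** If both lists are nonempty, then

(a) $\displaystyle\Sigma_N(S)\le 2F(\min(d_{p_0},d_{q_0}))+\sum_{b\ge1}F(x_{q_b}-x_{p_0+1})+\sum_{a\ge1}F(x_{q_0}-x_{p_a+1})$;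

(b) if $q_0\ge p_0+2$, then $\displaystyle\Sigma_N(S)\le\sum_{b\ge0}F(x_{q_b}-x_{p_0+1})+\sum_{a\ge1}F(x_{q_0}-x_{p_a+1})$.

*Proof.* Every pair $(p_a,q_b)$ lies on exactly one diagonal $(p_{a+r},q_{b+r})_{r\ge0}$ that starts at an index pair $(0,b)$ with $b\ge0$ or $(a,0)$ with $a\ge1$.

**Step 1: bound a diagonal by its first distance.** Consider a diagonal, or the part of one, starting at $(a,b)$ with $q_b\ge p_a+2$. Then $q_{b+r}\ge p_{a+r}+2$ for all $r$, and (4) bounds its sum of $|i|$ by
$$\sum_r\bigl(F(u_r)-F(v_r)\bigr),\qquad u_r=x_{q_{b+r}}-x_{p_{a+r}+1},\quad v_r=x_{q_{b+r}+1}-x_{p_{a+r}}.$$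
Since $q_{b+r+1}\ge q_{b+r}+1$ and $p_{a+r+1}+1\le p_{a+r}$, we have $v_r\le u_{r+1}$, hence $F(v_r)\ge F(u_{r+1})$. So every partial sum is at most $F(u_0)$, that is,
$$\text{the sum over the diagonal is at most } F(u_0)=F(x_{q_b}-x_{p_a+1}).$$

**Step 2: add the diagonals.** If $q_0\ge p_0+2$, Step 1 applies to all diagonals, which is (b). In general it applies to every diagonal except possibly the one from $(0,0)$: for $b\ge1$ we have $q_b\ge q_0+1\ge p_0+2$, and for $a\ge1$ we have $p_a\le p_0-1\le q_0-2$. On the diagonal from $(0,0)$ the first term is at most $F(\min(d_{p_0},d_{q_0}))$ by (3). The rest, if any, starts at $(1,1)$, and Step 1 bounds it by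
$$F(x_{q_1}-x_{p_1+1})\le F(x_{q_0+1}-x_{p_0})\le F(d_{p_0})\le F(\min(d_{p_0},d_{q_0})).$$
This gives (a). $\square$

We need two kinds of sets $S$: all of $\mathbb Z$, and the set of large gaps.

**Lemma 5.** In an $f$-equilibrium, for every $N$,
$$\Sigma_N(\mathbb Z)\le 3(L_{N+1}+R_{N+1})<\infty. \tag{8}$$
For $t>0$ let $H_t=\{n:d_n>t\}$. Then
$$\Sigma_N(H_t)\le4\sum_{j\ge1}F(jt). \tag{9}$$
If $p_0,q_0$ exist for $S=H_t$ and $D:=x_{q_0}-x_{p_0+1}>0$, then
$$\Sigma_N(H_t)\le2\sum_{j\ge0}F(D+jt). \tag{10}$$

*Proof.* For $S=\mathbb Z$ we have $p_a=N-a$ and $q_b=N+1+b$, and the two sums in Lemma 4(a) are $R_{N+1}$ and $L_{N+1}$. Also $F(\min(d_N,d_{N+1}))\le F(d_N)+F(d_{N+1})\le L_{N+1}+R_{N+1}$, because $F(d_N)$ is a term of $L_{N+1}$ and $F(d_{N+1})$ a term of $R_{N+1}$. This gives (8).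

Let $S=H_t$, with both lists nonempty. Between $x_{q_0}$ and $x_{q_b}$ lie the gaps number $q_0,\dots,q_{b-1}$, all larger than $t$; between $x_{p_a+1}$ and $x_{p_0+1}$ lie the gaps number $p_0,\dots,p_{a-1}$, all larger than $t$. Hence
$$x_{q_b}-x_{p_0+1}\ge D+bt,\qquad x_{q_0}-x_{p_a+1}\ge D+at,$$
where $D\ge0$. As $d_{p_0},d_{q_0}>t$, Lemma 4(a) gives $\Sigma_N(H_t)\le2F(t)+2\sum_{j\ge1}F(jt)\le4\sum_{j\ge1}F(jt)$. If $D>0$, then $q_0\ge p_0+2$, and Lemma 4(b) gives (10). $\square$

**Lemma 6 (cut law).** In an $f$-equilibrium the double series $J_N$ converges absolutely, and $J_N=f$ for all $N$.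

*Proof.* Absolute convergence is (8). So we may group by $r=k-m$, and (7) gives $J_N=\sum_{r\ge1}\bigl(F(x_{N+1}-x_{N+1-r})-F(x_{N+1+r}-x_{N+1})\bigr)=L_{N+1}-R_{N+1}=f$. $\square$

## Level sets of the gaps and a monotone flow

Currents of both signs may cross a cut, so $J_N$ alone carries too little information. The remedy is to fix a level $t$ and to separate large gaps from small ones. Every current between a small and a large gap has a known direction, namely into the large gap. So the network of large gaps, taken by itself, is fed by outside current at each of its nodes, and the flow inside it can only grow from left to right.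

Fix $t>0$. Write $H=H_t=\{n:d_n>t\}$ (*high* indices) and $\Lambda=\mathbb Z\setminus H$ (*low* indices, $d_n\le t$). Split
$$J_N=U_N+V_N+C_N$$
according to whether $m,k$ are both high, both low, or one of each. All three parts converge absolutely by (8). We write $U_N=U_N(t)$ when the level matters. For an unordered pair $\{h,l\}$ of distinct indices, $|i(h,l)|$ means $|i(\min(h,l),\max(h,l))|$.

For the gaps (6) and $t=\frac32$ the high indices are $n\ge1$. Then $U_N=0$ for $N\le0$, since no high index is $\le N$, and $U_1=\sum_{k\ge2}i(1,k)>0$. (For $F(d)=d^{-2}$, say, this series converges, since $0<i(1,k)\le F(x_k-x_1)\le (k-1)^{-2}$.) Here $U$ has grown.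

**Lemma 7.** In an $f$-equilibrium, $U_N-U_{N-1}=0$ if $N\in\Lambda$, and
$$U_N-U_{N-1}=\sum_{l\in\Lambda}|i(N,l)|\quad\text{if }N\in H. \tag{11}$$
So $U_N$ is nondecreasing, the limits $U(\pm\infty)=\lim_{N\to\pm\infty}U_N$ exist in $[-\infty,\infty]$, and
$$\sum_{h\in H,\,l\in\Lambda}|i(h,l)|=U(+\infty)-U(-\infty). \tag{12}$$
If $\inf d<t<\sup d$, then $U(+\infty)>U(-\infty)$.

*Proof.* Moving the cut from $N-1$ to $N$ adds the pairs $(N,k)$ with $k>N$ and removes the pairs $(m,N)$ with $m<N$. If $N$ is low, none of these pairs belongs to $U$. If $N$ is high, then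
$$U_N-U_{N-1}=\sum_{k>N,\,k\in H}i(N,k)-\sum_{m<N,\,m\in H}i(m,N)=-\sum_{k>N,\,k\in\Lambda}i(N,k)+\sum_{m<N,\,m\in\Lambda}i(m,N),$$
where the second equality is the node law (5). By (2), $i(N,k)<0$ for low $k>N$, because $d_k\le t<d_N$; likewise $i(m,N)>0$ for low $m<N$. So the right side is (11).

The increments are nonnegative, so $U_N$ is nondecreasing and has limits. Each $U_N$ is finite, so $U(+\infty)>-\infty$ and $U(-\infty)<\infty$, and the difference is meaningful in $[0,\infty]$. Summing the increments over $N\in\mathbb Z$ gives (12). If $\inf d<t<\sup d$, both $H$ and $\Lambda$ are nonempty, and each term $|i(h,l)|$ is positive by (2). $\square$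

This tells us what to prove. *For $f=0$ it is enough to find one level $t\in(\inf d,\sup d)$ for which $U(+\infty)\le0\le U(-\infty)$.* That is, we must show that no current escapes to the ends of the line inside the network of large gaps. How this is done depends on whether $F$ is integrable at infinity, since the bound (9) is finite exactly in that case.

Reflection acts on these quantities as follows. From $i'(m,k)=F(x_{-m}-x_{-k})-F(x_{-m-1}-x_{-k-1})=-i(-k-1,-m-1)$ and $d'_n=d_{-n-1}$ we see that $n$ is high for $x'$ exactly when $-n-1$ is high for $x$, and that $m\le N<k$ holds exactly when $-k-1\le-N-2<-m-1$. Hence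
$$f'=-f,\qquad U'_N=-U_{-N-2},\qquad U'(+\infty)=-U(-\infty). \tag{13}$$

## The ends of the line for an integrable force

Let
$$\ell^\pm=\liminf_{n\to\pm\infty}d_n,\qquad \mathcal L^\pm=\limsup_{n\to\pm\infty}d_n,$$
all in $[0,\infty]$. At each end, a level $t$ other than these values lies above the limit superior, below the limit inferior, or strictly in between.

**Lemma 8.** Let $\int_1^\infty F<\infty$, let $(x_n)$ be an $f$-equilibrium and $t>0$.

1. If $t>\mathcal L^+$, then $U(+\infty)=0$. If $t>\mathcal L^-$, then $U(-\infty)=0$.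
2. If $t<\ell^+$, then $U(+\infty)\le f$. If $t<\ell^-$, then $U(-\infty)\ge f$.
3. If $\ell^+<t<\mathcal L^+$, then $U(+\infty)=0$. If $\ell^-<t<\mathcal L^-$, then $U(-\infty)=0$.

*Proof.* By (13) it suffices to treat the end $+\infty$.

Part 1. For large $N$ all $k>N$ are low, so the sum $U_N$ is empty.

Part 2. For large $N$ all $k>N$ are high. So $V_N=0$, and $C_N$ contains only pairs with $m$ low and $k$ high, for which $i(m,k)>0$ by (2). By the cut law $U_N=f-C_N\le f$.

Part 3 is the substantial one: the gaps cross the level $t$ infinitely often. The bound (9) says that $U_N$ is bounded, but we need it to be small. By (10), $U_N$ is small if the cut lies in a long stretch without high indices, long in the sense of distance on the line. We shall produce such stretches by showing that the gaps can cross a band of levels only slowly.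

**Step 1: a summable measure of the steps of $d_n$ in a band of levels.** Choose $t_1\in(\ell^+,t)$; then $t_1>0$. For $s\in[t_1,t]$ and all $N$, (9) gives
$$|U_N(s)|\le4\sum_{j\ge1}F(js)\le B:=4\sum_{j\ge1}F(jt_1)<\infty,$$
finite by (1). So the total in (12) at level $s$ is at most $2B$. Keep in it only neighboring indices. The pair $\{n,n+1\}$ has one high and one low member at level $s$ exactly when $\min(d_n,d_{n+1})\le s<\max(d_n,d_{n+1})$, and $i(n,n+1)=F(d_n)-F(d_{n+1})$. Thus, for every $s\in[t_1,t]$,
$$\sum_{n:\ \min(d_n,d_{n+1})\le s<\max(d_n,d_{n+1})}|F(d_n)-F(d_{n+1})|\le2B.$$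
Let $c(u)=\min(\max(u,t_1),t)$ be the truncation of $u$ to $[t_1,t]$. The set of $s\in[t_1,t]$ for which a given $n$ occurs has length $|c(d_n)-c(d_{n+1})|$. We integrate over $s\in[t_1,t]$ and use Tonelli's theorem:
$$\sum_{n\in\mathbb Z}|F(d_n)-F(d_{n+1})|\,|c(d_n)-c(d_{n+1})|\le2B(t-t_1)<\infty. \tag{14}$$

**Step 2: the truncated gaps have vanishing steps,** that is, $c(d_n)-c(d_{n+1})\to0$ as $n\to\infty$. First, for all $u,v>0$,
$$|F(u)-F(v)|\ge|F(c(u))-F(c(v))|.$$
This is trivial if $c(u)=c(v)$. If $c(u)<c(v)$, then $c(u)<t$ gives $u\le c(u)$, and $c(v)>t_1$ gives $c(v)\le v$. So $u\le c(u)<c(v)\le v$, and the inequality follows since $F$ is monotone.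

Second, for each $\varepsilon>0$ there is $\kappa>0$ such that $|F(u)-F(v)|\ge\kappa$ whenever $u,v\in[t_1,t]$ and $|u-v|\ge\varepsilon$. Indeed, divide $[t_1,t]$ into finitely many closed cells of positive length at most $\varepsilon/2$. If $u+\varepsilon\le v$, then $u$ lies in a cell whose right end $w$ is at most $u+\varepsilon/2<t$, and the next cell is contained in $[w,w+\varepsilon/2]\subset[u,v]$. So $F(u)-F(v)$ is at least the drop of $F$ over that cell. As $F$ is strictly decreasing, the drop over each of the finitely many cells is positive; let $\kappa$ be the smallest. (No continuity of $F$ was used.)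

Consequently each $n$ with $|c(d_n)-c(d_{n+1})|\ge\varepsilon$ contributes at least $\kappa\varepsilon$ to (14), and there are only finitely many such $n$.

**Step 3: long stretches without high indices.** Since $t_1>\ell^+$, there are arbitrarily large $N$ with $d_N\le t_1$. Since $t<\mathcal L^+$, there are arbitrarily large high indices. Take such an $N$, larger than some high index, let $p$ be the last high index $<N$ and $q$ the first high index $>N$. Let $N'$ be the last index in $[N,q-1]$ with $d_{N'}\le t_1$. Then $c(d_{N'})=t_1$ and $c(d_q)=t$, and $d_j\in(t_1,t]$ for $N'<j<q$. Given $\varepsilon>0$, let $N$ be so large that all steps of $c(d_n)$ with $n\ge N$ are smaller than $\varepsilon$. The sequence $c(d_n)$ climbs from $t_1$ to $t$ in $q-N'$ steps, so $q-N'>(t-t_1)/\varepsilon$. Since $p+1\le N'+1$,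
$$D:=x_q-x_{p+1}\ge x_q-x_{N'+1}=\sum_{j=N'+1}^{q-1}d_j\ge(q-1-N')\,t_1>\Bigl(\frac{t-t_1}{\varepsilon}-1\Bigr)t_1.$$
As $\varepsilon$ is arbitrary, $D\to\infty$ along these $N$.

**Step 4: little current passes through these stretches.** For the cut at such an $N$ and $S=H_t$ we have $p_0=p$ (note that $N$ itself is low) and $q_0=q$. By (10) and (1),
$$|U_N(t)|\le2\sum_{j\ge0}F(D+jt)\le2F(D)+\frac2t\int_D^\infty F\longrightarrow0.$$
Since $U_N$ has a limit as $N\to\infty$, the limit is $0$. $\square$

## Forces with $\int_1^\infty F=\infty$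

Now (9) is useless. But (8) still holds, and for $f=0$ it reads $|U_N|\le 6L_{N+1}=6R_{N+1}$. So it suffices that $L_n$ comes close to $0$ along some sequence $n\to+\infty$, and $R_n$ along some sequence $n\to-\infty$.

Why should that be so? Take $F(d)=1/d$ and suppose that $L_n\ge c>0$ for all large $n$. To feel a force $c$ from the left at every position $y$, there must be enough particles in $[0,y]$. One particle contributes about $\log y$ to the force integrated over positions up to $y$, so there should be at least a multiple of $y/\log y$ particles. But if the number $n(y)$ of particles in $(0,y]$ satisfies $n(y)\ge c''y/\log y$ for $y\ge y_0>1$, then these particles press on the one at $0$ with a force at least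
$$\sum_{0<x_k\le Y}\frac1{x_k}\ge\sum_{0<x_k\le Y}\int_{x_k}^Y\frac{dy}{y^2}=\int_0^Y\frac{n(y)}{y^2}\,dy\ge c''\int_{y_0}^Y\frac{dy}{y\log y}\longrightarrow\infty\quad(Y\to\infty).$$
The divergence is only that of $\log\log Y$, so for general $F$ we have to be careful.

**Lemma 9.** If $\int_1^\infty F=\infty$, every $f$-equilibrium has $\liminf_{n\to\infty}L_n=0$ and $\liminf_{n\to-\infty}R_n=0$.

*Proof.* By reflection only the first claim is needed. Suppose, for a contradiction, that $L_n\ge c>0$ for all $n\ge n_0$. Translate so that $x_0=0$. Put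
$$\tilde F=\min(F,F(1)),\qquad G(y)=\int_0^y\tilde F,\qquad A(y)=\frac{G(y)}y,\qquad n(y)=\#\{k\ge1:x_k\le y\}.$$
So $\tilde F$ is bounded and nonincreasing, equal to $F(1)$ on $(0,1]$ and to $F$ on $[1,\infty)$. The count $n(y)$ is finite as $x_k\to\infty$. Since $\tilde F$ is nonincreasing and tends to $0$, its average $A$ over $(0,y]$ satisfies $A(y)\ge\tilde F(y)$ and $A(y)\to0$. Since $\int_1^\infty F=\infty$, $G(y)\to\infty$.

**Step 1: the assumption forces many particles.** We show that for suitable constants $c''>0$ and $Y_2>0$,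
$$n(y)\ge\frac{c''}{A(y)}\qquad(y\ge Y_2). \tag{15}$$
Let $y>\max(x_{n_0},x_0)$ and $x_n<y\le x_{n+1}$; then $n+1> n_0$. As $y-x_k\le x_{n+1}-x_k$,
$$\sum_{k\le n}F(y-x_k)\ge L_{n+1}\ge c.$$
If $y-x_n\ge1$, then all these terms equal $\tilde F(y-x_k)$. If $y-x_n<1$, then $\tilde F(y-x_n)=F(1)$. In both cases
$$\sum_{k:\,x_k<y}\tilde F(y-x_k)\ge\min(c,F(1))=:2c'.$$
The part of this sum with $k\le0$ tends to $0$ as $y\to\infty$: each term tends to $0$, and the terms with $k<0$ are dominated by $F(x_0-x_k)$, whose sum over $k<0$ is $L_0<\infty$. Hence there is $Y_1>0$ with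
$$\sum_{k\ge1,\,x_k<y}\tilde F(y-x_k)\ge c'\qquad(y\ge Y_1).$$
Integrate over $[Y_1,Y]$. Each $k\ge1$ with $x_k\le Y$ contributes at most $\int_{x_k}^Y\tilde F(y-x_k)\,dy=G(Y-x_k)\le G(Y)$, and the other $k$ contribute nothing. So $c'(Y-Y_1)\le n(Y)G(Y)$. For $Y\ge Y_2:=2Y_1$ we have $Y-Y_1\ge Y/2$, and (15) follows with $c''=c'/2$.

**Step 2: replace $F$ by a right-continuous function.** This is only to have a clean Stieltjes measure. Let $F^*(y)=\lim_{z\downarrow y}\tilde F(z)$. (If $\tilde F$ drops at $y$, then $F^*(y)$ is the value after the drop; for a continuous $F$ nothing changes.) Then $F^*$ is nonincreasing and right-continuous, $0<F^*\le\tilde F\le F$, and $F^*=\tilde F$ off a countable set, since a monotone function has at most countably many discontinuities. Because $x_0=0$,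
$$\sum_{k\ge1}F^*(x_k)\le\sum_{k\ge1}F(x_k)=R_0<\infty. \tag{16}$$
We shall contradict (16). Put
$$b(y)=\frac{F^*(y)}{A(y)}\in(0,1].$$

**Step 3: $b(y)\to0$ as $y\to\infty$.** This excludes the case where $F^*$ is comparable to its own average infinitely often. Otherwise there is $\beta>0$ with $b(y)\ge\beta$ for arbitrarily large $y$. Given any $y'>0$, pick such a $y>\max(y',Y_2)$ with $c''/A(y)\ge2n(y')$, which is possible as $A\to0$. By (15), $n(y)\ge2n(y')$, so
$$\sum_{y'<x_k\le y}F^*(x_k)\ge(n(y)-n(y'))F^*(y)\ge\tfrac12n(y)F^*(y)\ge\tfrac12c''\,\frac{F^*(y)}{A(y)}\ge\tfrac12c''\beta.$$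
Since $y'$ was arbitrary, the tails of the series in (16) do not tend to $0$, a contradiction. So we can fix $y_0\ge Y_2$ with $b\le\frac12$ on $[y_0,\infty)$.

**Step 4: turn the sum (16) into an integral against the count.** Let $\mu=-dF^*$ be the Stieltjes measure with $\mu((x,Y])=F^*(x)-F^*(Y)$. It is finite on $(0,Y]$, since $F^*$ is bounded. Write $n(y-)=\#\{k\ge1:x_k<y\}$, which is the left limit of $n$ at $y$. For $y>Y_2$, (15) at points to the left of $y$ and the continuity of $A$ give $n(y-)\ge c''/A(y)$. Hence, for $Y>y_0$, by Tonelli's theorem,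
$$\sum_{k\ge1}F^*(x_k)\ge\sum_{k\ge1,\,x_k\le Y}\mu((x_k,Y])=\int_{(0,Y]}n(y-)\,\mu(dy)\ge c''\int_{(y_0,Y]}\frac{\mu(dy)}{A(y)}. \tag{17}$$

**Step 5: the integral diverges.** Let $w=1/A=y/G$. It is absolutely continuous on $[y_0,Y]$, and $G'=\tilde F=F^*$ almost everywhere, so almost everywhere
$$w'=\frac1G-\frac{yF^*}{G^2}=\frac1G\Bigl(1-\frac{yF^*}{G}\Bigr)=\frac{1-b}{yA}.$$
Insert $w(y)=w(y_0)+\int_{y_0}^yw'(s)\,ds$ in the integral and use Fubini's theorem. For all but countably many $s$ we have $\mu([s,Y])=F^*(s)-F^*(Y)$. Therefore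
$$\int_{(y_0,Y]}w\,d\mu=w(y_0)\bigl(F^*(y_0)-F^*(Y)\bigr)+\int_{y_0}^Yw'(s)\bigl(F^*(s)-F^*(Y)\bigr)ds=w(y_0)F^*(y_0)-w(Y)F^*(Y)+\int_{y_0}^Yw'F^*\,ds.$$
Now $wF^*=b$ and $w'F^*=b(1-b)/s$. Moreover $b/s=F^*/(sA)=F^*/G$, and $1-b\ge\frac12$ on $[y_0,\infty)$. So
$$\int_{(y_0,Y]}\frac{d\mu}{A}=b(y_0)-b(Y)+\int_{y_0}^Yb(1-b)\frac{ds}s\ge-1+\frac12\int_{y_0}^Y\frac{F^*}{G}\,ds=-1+\frac12\log\frac{G(Y)}{G(y_0)}.$$
As $G(Y)\to\infty$, the right side tends to infinity with $Y$. By (17) the sum in (16) is infinite, a contradiction. $\square$

## Proof of Theorem A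

Let $(x_n)$ be an equilibrium, so $f=0$ and $L_n=R_n$. Put $\alpha=\inf d$ and $\beta=\sup d$, and suppose $\alpha<\beta$.

**Integrable force.** Let $\int_1^\infty F<\infty$. Choose $t\in(\alpha,\beta)$ different from $\ell^\pm$ and $\mathcal L^\pm$; this excludes at most four values. At the right end exactly one of $t>\mathcal L^+$, $t<\ell^+$, $\ell^+<t<\mathcal L^+$ holds, and Lemma 8 with $f=0$ gives $U(+\infty)\le0$ in each case. In the same way $U(-\infty)\ge0$. So $U(+\infty)\le U(-\infty)$, contradicting Lemma 7. Hence $\alpha=\beta$, and $(x_n)$ is an arithmetic progression.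

Conversely, an arithmetic progression with gap $D>0$ has $L_n=R_n=\sum_{k\ge1}F(kD)$, finite by (1), so it is an equilibrium.

**Nonintegrable force.** Let $\int_1^\infty F=\infty$ and take any $t\in(\alpha,\beta)$. By (8),
$$|U_N(t)|\le\Sigma_N(\mathbb Z)\le3(L_{N+1}+R_{N+1})=6L_{N+1}=6R_{N+1}.$$
By Lemma 9 the right side tends to $0$ along a sequence $N\to+\infty$ and along a sequence $N\to-\infty$. So $U(+\infty)=U(-\infty)=0$, again contradicting Lemma 7. Hence $\alpha=\beta$ and all gaps equal $\alpha>0$. But then $L_0=\sum_{k\ge1}F(k\alpha)=\infty$ by (1), which is impossible. So there is no equilibrium. $\blacksquare$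

The statements on $F(d)=d^{-s}$ follow, because $\int_1^\infty d^{-s}\,\mathrm{d}d$ is finite exactly for $s>1$.

## A constant external field

In Theorem B the case $f=0$ is Theorem A. Let $f\ne0$; by reflection we may assume $f>0$, and we look for a contradiction. Lemma 8 is now weaker at one place: for $t<\ell^+$ it gives only $U(+\infty)\le f$, which permits current to escape to the right. The proof shows that this forces $d_n$ to converge to its supremum as $n\to\infty$, and that then the field must vanish after all.

**Proof of Theorem B for $f>0$.**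

**Step 1: the nonintegrable case.** If $\int_1^\infty F=\infty$, then $L_n=f+R_n\ge f>0$ for all $n$, contradicting Lemma 9. So let $\int_1^\infty F<\infty$ from now on.

**Step 2: $d_n\to\sup d$ as $n\to+\infty$.** Constant gaps would give $L_n=R_n$, so $\alpha:=\inf d<\beta:=\sup d$, where $\beta=\infty$ is allowed. Let $t\in(\alpha,\beta)\setminus\{\ell^\pm,\mathcal L^\pm\}$. At the left end, Lemma 8 gives $U(-\infty)=0$ or $U(-\infty)\ge f>0$, so in any case $U(-\infty)\ge0$. If $t>\ell^+$, then part 1 or part 3 of Lemma 8 gives $U(+\infty)=0\le U(-\infty)$, contradicting Lemma 7. So $t<\ell^+$ for all such $t$. Since these $t$ come arbitrarily close to $\beta$ (are arbitrarily large if $\beta=\infty$), $\ell^+\ge\beta$, that is, $d_n\to\beta$ as $n\to+\infty$.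

**Step 3: the supremum is not attained.** If it were, Proposition 3 would make $d$ constant, which Step 2 excluded. So $d_n<\beta$ for all $n$. We need this because $F$ may be discontinuous: it tells us from which side the distances approach their limits.

**Step 4: $L_N$ and $R_N$ have the same limit as $N\to\infty$.** Fix $k\ge1$. Both $x_{N+k}-x_N$ and $x_N-x_{N-k}$ are sums of $k$ gaps with indices tending to infinity. If $\beta<\infty$, these sums are smaller than $k\beta$ and tend to $k\beta$; so $F$ of either one tends to the left limit $\phi_k:=F(k\beta-)$, which exists as $F$ is monotone. If $\beta=\infty$, they tend to infinity and $F$ of either one tends to $\phi_k:=0$.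

To pass to the limit in the sums, pick $t\in(\alpha,\beta)$ and $n_0$ with $d_n\ge t$ for $n\ge n_0$. For $N\ge n_0$ every term $F(x_{N+k}-x_N)$ of $R_N$ is at most $F(kt)$, and $\sum_kF(kt)<\infty$ by (1). By dominated convergence $R_N\to\sum_k\phi_k$, a finite number. Next,
$$L_N=\sum_{1\le k\le N-n_0}F(x_N-x_{N-k})+\sum_{m<n_0}F(x_N-x_m).$$
In the first sum each term is at most $F(kt)$, and each fixed $k$ occurs once $N\ge n_0+k$; so by dominated convergence the first sum tends to $\sum_k\phi_k$. In the second sum each term tends to $0$ as $N\to\infty$ and is dominated by $F(x_{n_0}-x_m)$, whose sum over $m<n_0$ is $L_{n_0}<\infty$; so the second sum tends to $0$. Hence $L_N\to\sum_k\phi_k$ as well, and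
$$f=\lim_{N\to\infty}(L_N-R_N)=0,$$
contradicting $f>0$. $\blacksquare$
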